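# Topologically equivalent dgas with torsion-free homology

## 1. Three homology groups that do not determine the linear structure

**Theorem A.** Let $p$ be a prime, let $\Lambda\in\{\mathbb Z,\mathbb Z_{(p)}\}$, and let $A=\Lambda[x]/(x^2-p)$. There are dgas $R,R_0$ over $\mathbb Z$, with homology isomorphic as a group to $A$ in each of the degrees $0,1,2p+1$ and zero elsewhere, which are topologically equivalent but not quasi-isomorphic. For $\Lambda=\mathbb Z$ the homology is free abelian (of rank $2$ in each of these three degrees).

Let us unpack the words.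

**Definition (dga).** A dga over $\mathbb Z$ is an associative unital algebra in chain complexes of abelian groups. Two dgas are *quasi-isomorphic* if they are joined by a zigzag of dga maps that are isomorphisms on homology.

Example: $\mathbb Z\oplus\mathbb Z e$ with $|e|=1$, $de=p$, $e^2=0$ is a dga (note $d(e^2)=pe-ep=0$), and the map to $\mathbb F_p$ killing $e$ is a quasi-isomorphism.

**Definition (topological equivalence).** Every dga $C$ has an Eilenberg–Mac Lane ring spectrum $HC$, with $\pi_*(HC)\cong H_*(C)$. It is an algebra over the commutative ring spectrum $H\mathbb Z$. Forget the $H\mathbb Z$-linear structure and keep only the ring spectrum, that is, the $S$-algebra, where $S$ is the sphere spectrum. If $HC$ and $HD$ are weakly equivalent as $S$-algebras, then $C$ and $D$ are *topologically equivalent*.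

If $C\simeq D$ then $HC\simeq HD$. The converse fails. In the examples constructed by Daniel Dugger and Brooke Shipley, "Topological equivalences for differential graded algebras", arXiv:math/0604259 (2006), the dgas have zeroth homology $\mathbb Z/p$, and in each example one of the dgas contains a class in degree $1$ whose differential is $p$ times the unit. So torsion is visible from the start. The question is: *do there exist two dgas over $\mathbb Z$ with torsion-free homology that are topologically equivalent but not quasi-isomorphic?* Theorem A answers yes. A complement, Theorem B in Section 10, gives examples with homology in only two degrees and determines the first degree in which they occur.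

**Conventions.** I write $R$ for $HR$ when $R$ is a discrete ring. The products $\otimes_S$, $\otimes_{\mathbb Z}$ and all tensor products over ring spectra are derived. $D(E)$ is the homotopy category of $E$-modules, a triangulated category, and $[m]$ is $m$-fold suspension. If $E$ is connective (no negative homotopy), $D(E)$ has its standard $t$-structure, detected on underlying homotopy groups. Thus we have truncations $\tau_{\ge n}$ and $\tau_{\le n}$, and a module is *discrete* if its homotopy sits in degree $0$. Discrete modules are the same as $\pi_0E$-modules.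

**Two cited theorems** are used for Theorem A.

* (F1) Shipley (*$H\mathbb Z$-algebra spectra are differential graded algebras*, Amer. J. Math. 2007): $\mathrm{Ho}(\mathrm{dga})\simeq\mathrm{Ho}(H\mathbb Z\text{-alg})$, compatibly with $H_*\cong\pi_*$. Also $D(R)\simeq D(HR)$ for a discrete ring $R$, where the left side is the usual derived category.
* (F2) Bökstedt: $THH_*(\mathbb F_p)=\mathbb F_p[\mu]$ as a ring, $|\mu|=2$ (published e.g. in Hesselholt–Madsen, Topology 36 (1997); Nikolaus–Scholze, Acta Math. 221 (2018)).

## 2. Bimodules over $\mathbb Z$, bimodules over $S$, and some cases where nothing happens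

**Homology in degree $0$ only.** Let $C$ have homology only in degree $0$. Let $C'\subset C$ be the sub-dga with $C'_i=C_i$ for $i>0$, $C'_0=\ker(d:C_0\to C_{-1})$, and $C'_i=0$ for $i<0$. Then $C\leftarrow C'\to H_0(C)$ is a zigzag of quasi-isomorphisms. If $D$ is topologically equivalent to $C$, then $H_0(C)\cong H_0(D)$ as rings and $D$ too has homology only in degree $0$, so $C\simeq D$. Thus we need at least two degrees.

**Bimodules.** To add homology in a second degree one attaches a bimodule over a ring $A$, and what counts as a bimodule depends on the base. Let $A$ be a ring that is flat as an abelian group, and put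
$$A^e:=A\otimes_{\mathbb Z}A^{op},\qquad A^e_S:=A\otimes_SA^{op}.$$
The first is discrete because $A$ is flat. The second is a connective ring spectrum with $\pi_0=A^e$, and $A^e_S\to A^e$ is its $0$-truncation. Modules over $A^e$ are $\mathbb Z$-linear (derived) bimodules; modules over $A^e_S$ are bimodules over the sphere. Restriction along $A^e_S\to A^e$ is an exact functor
$$U:D(A^e)\to D(A^e_S).$$
For an $A$-bimodule $L$ write
$$HH^j(A;L)=\mathrm{Ext}^j_{A^e}(A,L),\qquad THH^j(A;L)=\mathrm{Ext}^j_{A^e_S}(A,L),$$
where $\mathrm{Ext}^j(X,Y)$ is the group of maps $X\to Y[j]$ in the relevant $D(-)$. The functor $U$ induces $HH^j(A;L)\to THH^j(A;L)$.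

**The plan.** Suppose we find a torsion-free bimodule $M$ and $m\ge1$ with
$$\kappa\in HH^{m+1}(A;M),\qquad\kappa\ne0,\qquad U(\kappa)=0. \tag{1}$$
View $\kappa$ as a map $A\to M[m+1]$. Its fibre $N$ has homology $A$ in degree $0$ and $M$ in degree $m$. Over $S$ the fibre cannot be told apart from the fibre $A\oplus M[m]$ of the zero map; over $\mathbb Z$ one hopes it can. Turning $N$ and $A\oplus M[m]$ into algebras should then give the two dgas.

We try (1) on easy rings, where it fails.

* $A=\mathbb Z$. Here $A^e=\mathbb Z$ and $HH^j(\mathbb Z;M)=\mathrm{Ext}^j_{\mathbb Z}(\mathbb Z,M)=0$ for $j>0$. There is no $\kappa$.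
* $A=\mathbb Z[x]$. Here $A^e=\mathbb Z[x,y]$, and $0\to A^e\xrightarrow{x-y}A^e\to A\to0$ is a free resolution, so $HH^j(A;M)=0$ for $j\ge2$. There is no $\kappa$, since $m+1\ge2$.
* $A$ a $\mathbb Q$-algebra. Since $\pi_*(S)\otimes\mathbb Q$ is $\mathbb Q$ in degree $0$, the spectrum $H\mathbb Q$ is the rationalization of $S$ and $\mathbb Q\otimes_S\mathbb Q\simeq\mathbb Q$. Hence $A^e_S\simeq A\otimes_{\mathbb Q}(\mathbb Q\otimes_S\mathbb Q)\otimes_{\mathbb Q}A^{op}\simeq A\otimes_{\mathbb Q}A^{op}=A^e$, and $U$ is an equivalence. No nonzero $\kappa$ dies.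

So $A$ needs Hochschild cohomology in high degrees and must see a prime. This leads to a ring with a periodic resolution in which $p$ is ramified.

## 3. The ring $\Lambda[x]/(x^2-p)$ and its periodic resolution

From here until the end of Section 9, $p$ is a prime, $\Lambda\in\{\mathbb Z,\mathbb Z_{(p)}\}$, and
$$A=\Lambda[x]/(x^2-p),\qquad k=A/xA=\mathbb F_p,\qquad A^e=\Lambda[x,y]/(x^2-p,\,y^2-p).$$
On bimodules $x$ acts from the left and $y$ from the right. We use three bimodules:

* $A$ itself, where $x$ and $y$ both act as $x$;
* $k$, where $x$ and $y$ act as $0$;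
* $A^\sigma$, the group $A$ on which $x$ acts as $x$ and $y$ acts as $-x$.

For example, if $p=2$ and $\Lambda=\mathbb Z$, then $A=\mathbb Z[\sqrt2]$ and $A^\sigma$ is $\mathbb Z[\sqrt2]$ with the right action twisted by the automorphism $\sqrt2\mapsto-\sqrt2$.

**Step 1: a free resolution of $A$.** This step makes $HH^*(A;L)$ computable by hand. I claim that
$$\cdots\xrightarrow{x+y}A^e\xrightarrow{x-y}A^e\xrightarrow{x+y}A^e\xrightarrow{x-y}A^e\to A \tag{2}$$
is exact. The ring $A^e$ is free over $\Lambda[x]/(x^2-p)$ on $1,y$. Using $y^2=p$,
$$(x-y)(a+by)=(xa-pb)+(xb-a)y .$$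
This vanishes iff $a=xb$ (then $xa=x^2b=pb$ is automatic), i.e. iff $a+by=b(x+y)$. Similarly
$$(x+y)(a+by)=(xa+pb)+(xb+a)y$$
vanishes iff $a=-xb$, i.e. iff $a+by=-b(x-y)$. So the kernel of each map is the image of the next. Finally $\mathrm{coker}(x-y)=A^e/(x-y)=A$.

Hence $HH^*(A;L)$ is the cohomology of
$$L\xrightarrow{x-y}L\xrightarrow{x+y}L\xrightarrow{x-y}L\xrightarrow{x+y}\cdots, \tag{3}$$
with first term in degree $0$. The map out of an even degree is $x-y$ and the map out of an odd degree is $x+y$.

**Step 2: the three computations.** We evaluate (3) on our bimodules.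

* For $L=k$ all maps vanish, so $HH^j(A;k)\cong k$ for all $j\ge0$.
* For $L=A$: $x-y$ acts as $0$ and $x+y$ as $2x$, which is injective. So $HH^0(A;A)=A$, $HH^{2i}(A;A)=A/2xA$ for $i\ge1$, and $HH^{2i+1}(A;A)=0$.
* For $L=A^\sigma$: $x-y$ acts as $2x$, injective, and $x+y$ as $0$. So $HH^{2i}(A;A^\sigma)=0$ and $HH^{2i+1}(A;A^\sigma)=A/2xA$.

## 4. Removing torsion with a connecting map, and why the twist is needed

Let $w$ generate $HH^{2p}(A;k)\cong k$. In Section 6 we shall prove $U(w)=0$. If we grant this, $w$ is a nonzero class that dies over $S$, so a sensible first try is to use $\kappa=w$ in (1). But the coefficients $k=\mathbb F_p$ are torsion: the fibre of $w:A\to k[2p]$ has homology $A$ in degree $0$ and $\mathbb F_p$ in degree $2p-1$. That does not answer the question.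

We therefore want to move $w$ to torsion-free coefficients without losing $U(w)=0$. Composing with any map out of $k$ preserves it. The obvious such map comes from $0\to A\xrightarrow{x}A\to k\to0$, which gives $\delta':k\to A[1]$. Now $\delta'\circ w$ lies in $HH^{2p+1}(A;A)$, and this group is $0$ by Step 2. So $\delta'\circ w=0$, and this approach stops here.

Equivalently, $w$ lifts to $HH^{2p}(A;A)$. Using the lift as $\kappa$ does not help either: when $\Lambda=\mathbb Z_{(p)}$, Lemma 4 in Section 10 shows that $HH^j(A;M)\to THH^j(A;M)$ is injective for $j\le 2p$ and $M$ torsion-free. So we need degree at least $2p+1$, and in degree $2p+1$ the untwisted group vanishes. The twisted bimodule has its cohomology in exactly the other parity.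

**Step 3: a nonzero class $\kappa\in HH^{2p+1}(A;A^\sigma)$.** This step constructs the class for (1). Multiplication by $x$ on $A$ commutes with the actions of $x$ and of $-x$, so
$$0\to A^\sigma\xrightarrow{x}A^\sigma\to k\to0$$
is a short exact sequence of bimodules. It gives a map $\delta:k\to A^\sigma[1]$ in $D(A^e)$ and an exact sequence
$$HH^{2p}(A;A^\sigma)\to HH^{2p}(A;k)\xrightarrow{\delta_*}HH^{2p+1}(A;A^\sigma).$$
The left group is $0$ by Step 2, so $\delta_*$ is injective and
$$\kappa:=\delta\circ w\ne0\quad\text{in }HH^{2p+1}(A;A^\sigma). \tag{4}$$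

We can see $\kappa$ explicitly. Represent $w$ by $1\in k$ in degree $2p$ of (3) and lift it to $1\in A^\sigma$. The differential out of degree $2p$ is $x-y=2x$, which sends $1$ to $2x=x\cdot2$. So, up to sign, $\kappa$ is the class of $2$ in $A/2xA$. It is nonzero because $2=2xa$ would make $x$ a unit, while $A/xA=\mathbb F_p\ne0$. For $p=2$, $\Lambda=\mathbb Z$ this is the class of $2$ in $HH^5(A;A^\sigma)=\mathbb Z[\sqrt2]/(2\sqrt2)$.

## 5. Divided powers in $HH^{\mathbb Z}_*(\mathbb F_p)$

It remains to show $U(w)=0$. We work with homology, which is dual here. Put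
$$HH(A;k)=k\otimes_{A^e}A,\quad THH(A;k)=k\otimes_{A^e_S}A,\quad HH^{\mathbb Z}(k)=k\otimes_{k\otimes_{\mathbb Z}k}k,\quad THH(k)=k\otimes_{k\otimes_Sk}k,$$
with homotopy groups $HH_j(A;k)$ and so on. Everything in sight is commutative, so left and right modules need not be distinguished. The reason $w$ dies is a mismatch of ring structures over $\mathbb F_p$: a polynomial ring maps to a divided power ring, and $p$-th powers vanish there. This section compares $A$ with $k$.

**Lemma 1.** As a ring, $HH^{\mathbb Z}_*(k)=\Gamma_k(c)$ with $|c|=2$. For all $j\ge0$ the map $HH_{2j}(A;k)\to HH^{\mathbb Z}_{2j}(k)$ induced by $A\to k$ is an isomorphism.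

Here $\Gamma_k(c)$ is the divided power algebra: it has $k$-basis $c^{(0)}=1,\ c^{(1)}=c,\ c^{(2)},\dots$ with $|c^{(j)}|=2j$ and $c^{(i)}c^{(j)}=\binom{i+j}{i}c^{(i+j)}$. By induction $c^n=n!\,c^{(n)}$. For example, $c^2=2c^{(2)}$, which is $0$ when $p=2$.

*Proof.*

**Step 4: a flat commutative model of $k$ under $A$.** Derived tensor products over $\mathbb Z$ need flat models; this step supplies one. Let $K=A\otimes E(s)$, where $E(s)$ is the exterior algebra on $|s|=1$ and $ds=x$. So $K$ is the complex $A\,s\xrightarrow{x}A$. It is a commutative dga and a bounded complex of flat abelian groups. Since $x$ is a nonzerodivisor with $A/xA=k$, the map $K\to k$ killing $s$ and $x$ is a quasi-isomorphism. The map $A\to k$ factors as $A\to K\to k$.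

**Step 5: reduction of the enveloping algebras mod $p$.** This step replaces $k\otimes_{B\otimes B}B$ by a smaller tensor product. Let $B\in\{A,K\}$ and $B_k:=B\otimes_{\mathbb Z}k$. The map $B\otimes B\to k$ (augmentation on both factors) factors through $B\otimes B\to B\otimes k=B_k$, which augments the second factor. Since $B$ is flat over $\mathbb Z$, $B_k=(B\otimes B)\otimes_Bk$, base change along the second factor. Hence
$$B_k\otimes_{B\otimes B}B\simeq k\otimes_B(B\otimes B)\otimes_{B\otimes B}B\simeq k\otimes_BB=k,$$
where $B_k$ acts on $k$ through its augmentation. Therefore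
$$k\otimes_{B\otimes B}B\simeq k\otimes_{B_k}\bigl(B_k\otimes_{B\otimes B}B\bigr)\simeq k\otimes_{B_k}k,$$
naturally in $B$, and all these are equivalences of commutative algebras. For $B=A$ the left side is $HH(A;k)$. For $B=K$ it is $HH^{\mathbb Z}(k)$, because $K\simeq k$ and $K\otimes K$ models the derived $k\otimes_{\mathbb Z}k$. So
$$HH(A;k)\simeq k\otimes_{A_k}k,\qquad HH^{\mathbb Z}(k)\simeq k\otimes_{K_k}k, \tag{5}$$
$$A_k=k[x]/(x^2),\qquad K_k=k[x]/(x^2)\otimes E(s),\quad ds=x,$$
with augmentations $x,s\mapsto0$. (As $p=0$ in $k$, the relation $x^2=p$ became $x^2=0$.) The map $HH(A;k)\to HH^{\mathbb Z}(k)$ becomes the one induced by $A_k\to K_k$.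

**Step 6: a resolution over $A_k$.** Let $X$ be free over $A_k$ on $b^{(j)}$ in degree $2j$ and $ab^{(j)}$ in degree $2j+1$, $j\ge0$ (here $ab^{(j)}$ is a single symbol), with
$$d(ab^{(j)})=x\,b^{(j)},\qquad d\,b^{(j)}=x\,ab^{(j-1)}\ (j\ge1),\qquad d\,b^{(0)}=0 .$$
This is the complex $\cdots\xrightarrow{x}A_k\xrightarrow{x}A_k$. In $k[x]/(x^2)$ the kernel and the image of $x$ are both $xk$, so it resolves $k$.

**Step 7: a resolution over $K_k$ that is an algebra.** We want a resolution carrying the product. Let $Y=K_k\otimes\Gamma(c)$, $|c|=2$, with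
$$d\,c^{(j)}=xs\,c^{(j-1)}\ (j\ge1),\qquad d\,c^{(0)}=0,$$
extended by the Leibniz rule. This is consistent with the products, since
$$d\,c^{(i)}\,c^{(j)}+c^{(i)}\,d\,c^{(j)}=xs\left[\tbinom{i+j-1}{i-1}+\tbinom{i+j-1}{i}\right]c^{(i+j-1)}=\tbinom{i+j}{i}\,xs\,c^{(i+j-1)}=d\bigl(c^{(i)}c^{(j)}\bigr).$$
Moreover $d^2=0$: the map $d^2$ is a derivation, so it suffices to check generators. We have $d(xs)=x^2=0$ and $(xs)^2=0$, whence $d^2c^{(j)}=d(xs)c^{(j-1)}-xs\cdot xs\,c^{(j-2)}=0$. So $Y$ is a commutative dga. As a $K_k$-module it is semi-free on the $c^{(j)}$, filtered by $j$.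

It resolves $k$. Over $k$, $Y$ has basis $c^{(j)},sc^{(j)},xc^{(j)},xsc^{(j)}$. From $x^2=s^2=0$,
$$d(sc^{(j)})=xc^{(j)}-s\cdot xs\,c^{(j-1)}=xc^{(j)},\qquad d(xc^{(j)})=0,\qquad d(xsc^{(j)})=0 .$$
So $d$ matches $sc^{(j)}$ with $xc^{(j)}$ for $j\ge0$ and $c^{(j)}$ with $xsc^{(j-1)}$ for $j\ge1$. Only $1$ survives, and $Y\to k$ is a quasi-isomorphism.

**Step 8: the ring structure.** This step proves the first claim. The derived tensor product $k\otimes_{K_k}k$ is the derived pushout of the commutative algebras $k\leftarrow K_k\to k$, and its underlying module is the derived tensor product. Replace the second $k$ by $Y$. The strict commutative dga $k\otimes^{\rm strict}_{K_k}Y$ receives a map of commutative algebras from the derived pushout of $k\leftarrow K_k\to Y$, and this map is an equivalence because $Y$ is semi-free over $K_k$. As $xs\mapsto0$ in $k$, the strict tensor product is $\Gamma_k(c)$ with zero differential. By (5), $HH^{\mathbb Z}_*(k)=\Gamma_k(c)$ as a ring.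

**Step 9: the comparison.** This step proves the second claim. Define an $A_k$-linear map $X\to Y$ by
$$b^{(j)}\mapsto c^{(j)},\qquad ab^{(j)}\mapsto sc^{(j)} .$$
It is a chain map, since $d(sc^{(j)})=x\,c^{(j)}$ and $d(c^{(j)})=x\,(sc^{(j-1)})$, and it lies over the identity of $k$. Hence $k\otimes_{A_k}X\to k\otimes_{K_k}Y$ computes $HH(A;k)\to HH^{\mathbb Z}(k)$. Both sides have zero differential, and $b^{(j)}\mapsto c^{(j)}$. In degree $2j$ each side is one-dimensional, spanned by $b^{(j)}$ and $c^{(j)}$ respectively, so the map is an isomorphism there. $\qquad\square$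

In odd degrees the map is zero: $ab^{(j)}\mapsto sc^{(j)}\mapsto0$. Only even degrees are needed.

## 6. The factor $p!$ kills $w$ over the sphere

**Lemma 2.** The map $U:HH^{2p}(A;k)\to THH^{2p}(A;k)$ is zero. In particular $U(w)=0$ and $U(\kappa)=0$.

*Proof.*

**Step 10: the map vanishes over $k$.** The map $THH(k)\to HH^{\mathbb Z}(k)$ induced by $k\otimes_Sk\to k\otimes_{\mathbb Z}k$ is a map of commutative ring spectra. By (F2), $THH_{2p}(k)$ is spanned by $\mu^p$. By Lemma 1 the image of $\mu$ is $\lambda c$ for some $\lambda\in k$. Hence $\mu^p$ goes to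
$$(\lambda c)^p=\lambda^p\,p!\,c^{(p)}=0 .$$
We need not know $\lambda$.

**Step 11: transfer to $A$.** By naturality of $k\otimes_EM$ in the pair $(E,M)$, applied to $A\to k$ over $S$ and over $\mathbb Z$, the square
$$\begin{array}{ccc}THH_{2p}(A;k)&\longrightarrow&HH_{2p}(A;k)\\ \downarrow&&\downarrow\cong\\ THH_{2p}(k)&\xrightarrow{\ 0\ }&HH^{\mathbb Z}_{2p}(k)\end{array}$$
commutes. The right map is an isomorphism by Lemma 1 and the bottom map is zero by Step 10. So the top map is zero.

**Step 12: dualize.** This step passes from homology to cohomology. Let $T=A^e\otimes_{A^e_S}A$, where $A^e\otimes_{A^e_S}(-)$ is left adjoint to $U$, and let $\varepsilon:T\to A$ be the counit. Under the adjunction $\mathrm{Hom}_{A^e_S}(A,k)\simeq\mathrm{Hom}_{A^e}(T,k)$, the map $f\mapsto U(f)$ becomes $f\mapsto f\circ\varepsilon$.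

The bimodule $k$ is restricted from the $k$-module $k$ along $A^e\to k$, so $\mathrm{Hom}_{A^e}(V,k)\simeq\mathrm{Hom}_k(k\otimes_{A^e}V,k)$ for every $V$. Apply this to $V=A$ and $V=T$, noting $k\otimes_{A^e}T=k\otimes_{A^e_S}A=THH(A;k)$. The map induced by $U$ is precomposition with $THH(A;k)\to HH(A;k)$. As $k$ is a field, $HH^{2p}(A;k)\to THH^{2p}(A;k)$ is the $k$-dual of $THH_{2p}(A;k)\to HH_{2p}(A;k)$, which is zero by Step 11.

**Step 13: conclusion for $\kappa$.** By functoriality $U(\kappa)=U(\delta)\circ U(w)=0$. $\qquad\square$

## 7. A bimodule that splits over $S$ but not over $\mathbb Z$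

**Step 14: the two bimodules.** We turn the class $\kappa$ into objects. Put
$$N=\mathrm{fib}(\kappa:A\to A^\sigma[2p+1]),\qquad N_0=A\oplus A^\sigma[2p]=\mathrm{fib}(0:A\to A^\sigma[2p+1])$$
in $D(A^e)$. There is a triangle
$$A^\sigma[2p]\to N\to A\xrightarrow{\ \kappa\ }A^\sigma[2p+1]. \tag{6}$$
Both $N$ and $N_0$ have homology $A$ in degree $0$ and $A^\sigma$ in degree $2p$. As $U$ is exact and $U(\kappa)=0$, we get $U(N)\cong\mathrm{fib}(0)\cong U(N_0)$ in $D(A^e_S)$.

**Lemma 3.** $N$ is not isomorphic in $D(A^e)$ to any $X_0\oplus X_1[2p]$ with $X_0,X_1$ discrete.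

*Proof.* Suppose it is. In (6), $A$ is discrete and $A^\sigma[2p]$ has homology only in degree $2p\ge1$, so $N\to A$ is the truncation $N\to\tau_{\le0}N$. The isomorphism identifies it with the truncation of $X_0\oplus X_1[2p]$, which is the projection to $X_0$. That projection has a section, so $N\to A$ has a section $j:A\to N$. Consecutive maps in a triangle compose to zero, so
$$\kappa=\kappa\circ(N\to A)\circ j=0,$$
contradicting (4). $\qquad\square$

The lemma excludes arbitrary discrete $X_0,X_1$, and not merely $N\cong N_0$. This is needed in Section 9, where an unknown endomorphism of $A$ will twist the bimodules.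

## 8. Square-zero algebras and their topological equivalence

**Definition (square-zero extension).** For a ring $B$ and a $B$-bimodule $V$, the square-zero extension is $B\ltimes V=B\oplus V$ with $(b,v)(b',v')=(bb',bv'+vb')$. The same formula makes sense for dgas and for ring spectra.

Example: $\mathbb Z\ltimes\mathbb Z[n]$ is $\mathbb Z[e]/(e^2)$ with $|e|=n$ and $d=0$.

We place $N$ one degree higher, as $V=N[1]$, so that $V$ lives in degrees $\ge1$ and can later be recovered from the algebra as the part in positive degrees.

We work in symmetric spectra and use the following standard facts. A cofibrant $H\mathbb Z$-algebra is cofibrant as an $H\mathbb Z$-module. Smash products over $H\mathbb Z$ of weak equivalences between cofibrant modules are weak equivalences; the same facts hold over $S$. Restriction along a weak equivalence of ring spectra is an equivalence of homotopy categories of modules. Wedges preserve weak equivalences.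

**Step 15: the algebras.** This step defines $R$ and $R_0$. Let $B$ be a cofibrant $H\mathbb Z$-algebra model of $HA$. Then $B$ is cofibrant as an $H\mathbb Z$-module, so $B\wedge_{H\mathbb Z}B^{op}$ models $A^e$. Let $W,W_0$ be $B\wedge_{H\mathbb Z}B^{op}$-modules representing $N[1],N_0[1]$. For such a module $V$ let $B\ltimes V:=B\vee V$ be the strict square-zero $H\mathbb Z$-algebra: the products on $B\wedge B$, $B\wedge V$, $V\wedge B$ are the given maps and $V\wedge V\to*$. Put
$$\mathcal R=B\ltimes W,\qquad\mathcal R_0=B\ltimes W_0,$$
and let $R,R_0$ be the dgas corresponding to them under (F1). The homology of each is $A$ in degrees $0$ and $1$, $A^\sigma$ in degree $2p+1$, and zero elsewhere. As a group it is $A$ in each of the three degrees. It is torsion-free, and for $\Lambda=\mathbb Z$ it is free abelian of rank $2$ in each.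

The homology rings do not distinguish $R$ from $R_0$: $N$ and $N_0$ have the same homology bimodules, and both algebras are square-zero extensions.

**Step 16: $R$ and $R_0$ are topologically equivalent.** Let $B''\to B$ be a weak equivalence from a cofibrant $S$-algebra. Then $B''\wedge B''^{op}$ models $A^e_S$, and restriction along
$$B''\wedge B''^{op}\to B\wedge_{H\mathbb Z}B^{op}$$
models $U$. Since $U(N[1])\cong U(N_0[1])$ by Step 14, the restrictions of $W$ and $W_0$ are connected by a zigzag of weak equivalences of $B''\wedge B''^{op}$-modules. Applying $B''\ltimes(-)$ gives a zigzag of $S$-algebra maps between $B''\ltimes W$ and $B''\ltimes W_0$; each is a weak equivalence because wedges preserve weak equivalences. For the same reason the $S$-algebra maps $B''\ltimes W\to B\ltimes W$ and $B''\ltimes W_0\to B\ltimes W_0$ are weak equivalences. Hence $\mathcal R\simeq\mathcal R_0$ as $S$-algebras.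

## 9. Recovering the bimodule from the algebra

By (F1) it remains to show that $\mathcal R$ and $\mathcal R_0$ are not isomorphic in $\mathrm{Ho}(H\mathbb Z\text{-alg})$. It is tempting to say "because $N\not\cong N_0$", but an isomorphism $\theta:\mathcal R\to\mathcal R_0$ need not respect the inclusions of $B$, and it may induce a nontrivial automorphism of $A$, such as $x\mapsto-x$. We need an invariant of the algebra alone, and then must keep track of the twist.

**Step 17: bimodule categories as a functor on the homotopy category.** This lets us restrict bimodules along morphisms of $\mathrm{Ho}(H\mathbb Z\text{-alg})$. Let $T\mapsto T^c$ be a functorial cofibrant replacement of $H\mathbb Z$-algebras, with natural weak equivalence $T^c\to T$. Put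
$$D_{bi}(T)=D\bigl(T^c\wedge_{H\mathbb Z}(T^c)^{op}\bigr).$$
For example, $D_{bi}(H\mathbb Z)\simeq D(\mathbb Z)$ and $D_{bi}(B)\simeq D(B\wedge_{H\mathbb Z}B^{op})\simeq D(A^e)$.

A map $f:T\to T'$ gives the restriction functor $f^*:D_{bi}(T')\to D_{bi}(T)$ along $f^c\wedge(f^c)^{op}$. As $(gf)^c=g^cf^c$, we have $(gf)^*=f^*g^*$. If $f$ is a weak equivalence, so are $f^c$ and $f^c\wedge(f^c)^{op}$ (the algebras are cofibrant as modules), and $f^*$ is an equivalence. So $T\mapsto D_{bi}(T)$ is a contravariant functor to the category whose objects are categories and whose morphisms are isomorphism classes of functors, and it sends weak equivalences to isomorphisms. Hence it factors through $\mathrm{Ho}(H\mathbb Z\text{-alg})$: for every morphism $\theta$ there, $\theta^*$ is defined up to natural isomorphism, functorially.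

Each $\theta^*$ is a composite of restrictions and inverses of restriction equivalences, so it is exact. For connective algebras it is also $t$-exact. Indeed $T^c\wedge_{H\mathbb Z}(T^c)^{op}$ is then connective. Restriction does not change underlying homotopy groups, so it is $t$-exact and detects the $t$-structure; therefore a restriction that is an equivalence has a $t$-exact inverse.

**Step 18: the invariant $J_T$.** For connective $T$, regard $T$ as an object of $D_{bi}(T)$ through $T^c\to T$, and put
$$J_T=\tau_{\ge1}T\in D_{bi}(T).$$
For $T=B$ we get $J_B=0$.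

Claim: $J_T\cong\theta^*J_{T'}$ for every isomorphism $\theta:T\to T'$ in $\mathrm{Ho}(H\mathbb Z\text{-alg})$. First let $f:T\to T'$ be a weak equivalence of algebras. By naturality the composites $T^c\to T\to T'$ and $T^c\to T'^c\to T'$ agree, so $f$ is a map of $T^c$-bimodules from $T$ to the restriction of $T'$. It induces $T\cong f^*T'$, and by $t$-exactness $J_T\cong f^*J_{T'}$. If instead $\theta=f^{-1}$ for a weak equivalence $f:T'\to T$, then $J_{T'}\cong f^*J_T$ gives $J_T\cong(f^*)^{-1}J_{T'}\cong\theta^*J_{T'}$. In general $\theta$ is represented by $T\leftarrow T^c\to T'^f\leftarrow T'$, where $T'^f$ is a fibrant replacement, and the middle map is a weak equivalence because $\theta$ is an isomorphism. Composing the three cases proves the claim.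

**Step 19: $J_{\mathcal R}$ is $W$, pulled back to $\mathcal R$.** Let $r:\mathcal R\to B$ be the projection with kernel $W$, let $s:B\to\mathcal R$ be the inclusion, so that $rs=\mathrm{id}$, and let $r_0:\mathcal R_0\to B$ be the analogous projection. There is a cofibre sequence of $\mathcal R$-bimodules
$$W\to\mathcal R\to B .$$
Because $W\wedge W\to*$, the $\mathcal R$-bimodule structure of $W$ is pulled back along $r$; so in $D_{bi}(\mathcal R)$ it is $r^*W$. As $W$ has homotopy only in degrees $\ge1$ and $B$ only in degree $0$, the map $W\to\mathcal R$ is the cover $\tau_{\ge1}\mathcal R\to\mathcal R$. Hence $J_{\mathcal R}\cong r^*W$, and likewise $J_{\mathcal R_0}\cong r_0^*W_0$.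

**Step 20: the contradiction.** Suppose $\theta:\mathcal R\to\mathcal R_0$ is an isomorphism in $\mathrm{Ho}(H\mathbb Z\text{-alg})$. Put $\varphi=r_0\theta s:B\to B$, a morphism in $\mathrm{Ho}(H\mathbb Z\text{-alg})$. In $D_{bi}(B)\simeq D(A^e)$,
$$W\cong s^*r^*W\cong s^*J_{\mathcal R}\cong s^*\theta^*J_{\mathcal R_0}\cong s^*\theta^*r_0^*W_0\cong\varphi^*W_0 ,$$
using in turn $rs=\mathrm{id}$, Step 19, Step 18, Step 19 and functoriality. Now $W=N[1]$ and $W_0=(A\oplus A^\sigma[2p])[1]$. As $\varphi^*$ is exact and $t$-exact, desuspending gives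
$$N\cong\varphi^*(A)\oplus\varphi^*(A^\sigma)[2p]\qquad\text{with }\varphi^*(A),\ \varphi^*(A^\sigma)\text{ discrete}.$$
This contradicts Lemma 3, whatever $\varphi$ is. So $R$ and $R_0$ are not quasi-isomorphic, and Theorem A is proved. $\qquad\blacksquare$

For $p=2$, $\Lambda=\mathbb Z$ we get two dgas with homology $\mathbb Z[\sqrt2]$ in degrees $0$ and $1$, $\mathbb Z[\sqrt2]^\sigma$ in degree $5$, and zero elsewhere.

## 10. Homology in two degrees: the bound $2p-2$

Instead of putting $\kappa$ into a bimodule $N$, one can use it directly as a $k$-invariant of an algebra. This needs a classification theorem, but it removes one of the three homology groups and shows where such examples begin. Two further published results enter.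

* (F3) $THH_0(\mathbb Z)=\mathbb Z$, $THH_{2i-1}(\mathbb Z)=\mathbb Z/i$ for $i\ge1$, and all other groups vanish (Bökstedt; published in Franjou–Pirashvili, Topology 37 (1998), and Lindenstrauss–Madsen, Trans. AMS 352 (2000)).
* (F4) Let $\Bbbk=H\mathbb Z$ or $S$, $A$ a ring, $M$ an $A$-bimodule, $n\ge1$. Weak equivalence classes over $A$ of $\Bbbk$-algebras $C\to A$ with $\pi_*C$ concentrated in degrees $0,n$, with $\pi_0C\cong A$ via the given map and $\pi_nC\cong M$ as bimodules, are in bijection with $\mathrm{Ho}(\Bbbk\text{-Alg}_{/A})(A,A\vee M[n+1])/\mathrm{Aut}(M)$. Here $f$ corresponds to the homotopy pullback of $f$ along the trivial derivation (Dugger–Shipley, *Postnikov extensions of ring spectra*, AGT 6 (2006)). Further,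
$$\mathrm{Ho}(\Bbbk\text{-Alg}_{/A})(A,A\vee M[n+1])\cong\mathrm{Ext}^{n+2}_{A\otimes_\Bbbk A^{op}}(A,M)$$
(Lazarev, K-Theory 24 (2001); Lurie, *Higher Algebra*, §7.3–7.4). This isomorphism sends $f$ to the class of the bimodule extension $M[n+1]\to{}_f(A\vee M[n+1])_i\to A$, with left action through $f$ and right action through the inclusion $i$.

The trivial derivation is the inclusion $i:A\to A\vee M[n+1]$. For instance, $f=i$ gives the class $0$ and the trivial square-zero extension. The forgetful functor from $H\mathbb Z$-algebras to $S$-algebras preserves homotopy pullbacks and these bimodule extensions. So for $A$ flat over $\mathbb Z$ it corresponds under (F4) to $U:HH^{n+2}(A;M)\to THH^{n+2}(A;M)$. As a small case, for $A=\mathbb Z$ and a $\mathbb Z$-module $M$ we have $HH^{n+2}(\mathbb Z;M)=0$, so every dga with homology $\mathbb Z$ in degree $0$ and $M$ in degree $n$ is a trivial square-zero extension up to quasi-isomorphism.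

**Theorem B.** Let $p$ be a prime.

1. Let $C,D$ be dgas whose homology is torsion-free and concentrated in degrees $0$ and $n$, where $1\le n\le2p-2$. Suppose every prime $q<p$ is invertible in $H_0(C)$. If $C$ and $D$ are topologically equivalent, they are quasi-isomorphic.
2. For $A=\Lambda[x]/(x^2-p)$, $\Lambda=\mathbb Z$ or $\mathbb Z_{(p)}$, there are topologically equivalent, non-quasi-isomorphic dgas with homology $A$ in degree $0$ and $A^\sigma$ in degree $n=2p-1$. For $\Lambda=\mathbb Z_{(p)}$ all primes $q<p$ are invertible in $A$, so the bound in 1 is sharp.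

The first part rests on a lemma that says how long $U$ stays injective.

**Lemma 4.** Let $A$ be a torsion-free ring in which all primes $q<p$ are invertible, and let $M$ be a torsion-free $A$-bimodule. Then $HH^j(A;M)\to THH^j(A;M)$ is injective for $j\le2p$.

*Proof.* A torsion-free abelian group is flat, so $A^e$ is discrete.

**Step 21: express $U$ through one object $T$.** As in Step 12, let $T=A^e\otimes_{A^e_S}A\in D(A^e)$. Then $\mathrm{Ext}^*_{A^e}(T,M)=THH^*(A;M)$, and the map in question is precomposition with the counit $T\to A$.

**Step 22: compute $\pi_*T$.** Replacing the base $S$ by $\mathbb Z$ in $A\otimes_SA^{op}$ is base change along $\mathbb Z\otimes_S\mathbb Z\to\mathbb Z$, that is, $A^e\simeq A^e_S\otimes_{\mathbb Z\otimes_S\mathbb Z}\mathbb Z$. Hence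
$$T\simeq\mathbb Z\otimes_{\mathbb Z\otimes_S\mathbb Z}A .$$
The action of $\mathbb Z\otimes_S\mathbb Z$ on $A$ factors through $A^e_S\to A^e$, hence through $\mathbb Z\otimes_S\mathbb Z\to\mathbb Z$. So
$$T\simeq(\mathbb Z\otimes_{\mathbb Z\otimes_S\mathbb Z}\mathbb Z)\otimes_{\mathbb Z}A=THH(\mathbb Z)\otimes_{\mathbb Z}A,\qquad\pi_iT\cong THH_i(\mathbb Z)\otimes A,$$
the last because $A$ is flat. The counit is an isomorphism on $\pi_0$.

**Step 23: the fibre is highly connected, with torsion at the bottom.** Let $F=\mathrm{fib}(T\to A)$. Then $\pi_iF=0$ for $i\le0$ and $\pi_iF\cong THH_i(\mathbb Z)\otimes A$ for $i\ge1$. By (F3) this vanishes for even $i$, and $\pi_{2i-1}F\cong\mathbb Z/i\otimes A$. For $i<p$ the integer $i$ is a product of primes $<p$, hence invertible in $A$, and the group is zero. So $\pi_iF=0$ for $i<2p-1$, and $\pi_{2p-1}F$ is annihilated by $p$. Consequently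
$$\mathrm{Ext}^i_{A^e}(F,M)=0\ (i<2p-1),\qquad\mathrm{Ext}^{2p-1}_{A^e}(F,M)=\mathrm{Hom}_{A^e}(\pi_{2p-1}F,M)=0,$$
the last because $M$ is torsion-free.

**Step 24: conclude.** From the triangle $F\to T\to A$ we get the exact sequence
$$\mathrm{Ext}^{j-1}_{A^e}(F,M)\to HH^j(A;M)\to THH^j(A;M).$$
The left group vanishes for $j-1\le2p-1$. $\qquad\square$

*Proof of Theorem B, part 1.*

**Step 25: put both dgas over the same $A$ and $M$.** Let $HC\simeq HD$ as $S$-algebras. The equivalence induces a ring isomorphism on $\pi_0$ and a compatible bimodule isomorphism on $\pi_n$. Use these to identify $\pi_0$ of both with $A$ and $\pi_n$ of both with $M$. Since truncation to $\pi_0$ is natural, $HC\simeq HD$ as $S$-algebras over $A$.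

**Step 26: compare classes.** Let $\kappa_C,\kappa_D\in HH^{n+2}(A;M)$ be the classes from (F4) for $\Bbbk=H\mathbb Z$. By (F4) for $\Bbbk=S$ there is $g\in\mathrm{Aut}(M)$ with
$$U(g\kappa_C)=g\,U(\kappa_C)=U(\kappa_D).$$
Since $n+2\le2p$, Lemma 4 gives $g\kappa_C=\kappa_D$. By (F4) for $\Bbbk=H\mathbb Z$ and (F1), $C\simeq D$.

*Proof of Theorem B, part 2.*

**Step 27: the pair.** Let $C$ be the dga given by (F4) with $\Bbbk=H\mathbb Z$, $n=2p-1$, $M=A^\sigma$ and the class $\kappa\in HH^{2p+1}(A;A^\sigma)$ of (4). Let $D=A\oplus A^\sigma[2p-1]$ be the trivial square-zero extension, with class $0$. By Lemma 2, $U(\kappa)=0$, so $HC\simeq HD$ by (F4) for $\Bbbk=S$. Thus $C$ and $D$ are topologically equivalent.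

**Step 28: they are not quasi-isomorphic.** Suppose $C\simeq D$ as dgas. Transport the identifications of $H_0(C)$ and $H_n(C)$ with $A$ and $A^\sigma$ along this equivalence to $D$. They may differ from the original identifications for $D$ by a ring automorphism of $A$ and a compatible isomorphism on $H_n$. But for any compatible identification $H_0(D)\cong A$, $H_n(D)\cong A^\sigma$, the dga $D$ is still a trivial square-zero extension: relabelling the two summands does not change the fact that $D$ is their direct sum with square-zero product. So it has class $0$. By (F4), $\kappa$ lies in the $\mathrm{Aut}(A^\sigma)$-orbit of $0$, i.e. $\kappa=0$. This contradicts (4).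

For $\Lambda=\mathbb Z_{(p)}$ every prime $q<p$ is invertible in $A$, and the homology is torsion-free in degrees $0$ and $2p-1$. So in part 1 the bound $n\le2p-2$ cannot be raised to $2p-1$. $\qquad\blacksquare$

For $p=2$ the hypothesis on primes in part 1 is empty. So two topologically equivalent dgas with torsion-free homology in degrees $0$ and $n$, with $n\in\{1,2\}$, are always quasi-isomorphic, while part 2 gives a pair with homology $\mathbb Z[\sqrt2]$ in degree $0$ and $\mathbb Z[\sqrt2]^\sigma$ in degree $3$ that is topologically equivalent but not quasi-isomorphic.
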